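\title{The value at infinity of topological representation zeta functions of unipotent groups}


\begin{abstract}
The topological representation zeta function of a non-abelian unipotent group $\mathbf G$ over a number field is a rational function with expansion $1+\omega(\mathbf G)s^{-1}+O(s^{-2})$ at infinity. We show that the rational number $\omega(\mathbf G)$ need not be positive: over every number field there is a group of nilpotency class $2$ and dimension $15$, with $3$-dimensional derived group, for which $\omega=-\frac1{10}$. In every nilpotency class $c\ge2$ the invariant $\omega$ takes all rational values. We also prove a formula for $\omega(\mathbf G)$ as a weighted Euler characteristic of the rank stratification of the commutator form on the dual of the derived Lie algebra, and deduce that $\omega$ is positive when the derived group has dimension at most $2$ or when a torus of automorphisms has pairwise distinct weights on it.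
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Counting representations up to twist}

Let $k$ be a number field with ring of integers $\mathfrak o$. For a non-archimedean place $v$ of $k$, let $\mathfrak O_v$ be the valuation ring of $k_v$, let $q_v$ be the size of its residue field and $p$ the residue characteristic. ``Almost all $v$'' means all but finitely many non-archimedean places.

Let $\mathbf G$ be a non-abelian unipotent algebraic group over $k$. Fix an $\mathfrak o$-form of $\mathbf G$, that is, a group scheme of finite type over $\mathfrak o$, or over a ring $\mathfrak o_S$ of $S$-integers, with generic fiber $\mathbf G$; one such form arises from an $\mathfrak o$-form of the Lie algebra through the Hausdorff series. For almost all $v$ the group $\mathbf G(\mathfrak O_v)$ is a pro-$p$ group. Its abelianization is infinite, so it has infinitely many continuous $1$-dimensional representations, and one cannot count irreducible representations by dimension. One counts them up to twist instead. Two continuous representations $\varrho_1,\varrho_2$ are \emph{twist-equivalent}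 if $\varrho_1\cong\alpha\otimes\varrho_2$ for a continuous $1$-dimensional representation $\alpha$. For a profinite group $H$ let $\tilde r_n(H)$ be the number of twist-isoclasses of continuous irreducible $n$-dimensional complex representations, and put
\[
\zeta_H(s)=\sum_{n\ge1}\tilde r_n(H)\,n^{-s}.
\]
The functions $\zeta_{\mathbf G(\mathfrak O_v)}(s)$ are the \emph{local representation zeta functions} of $\mathbf G$. Always $\tilde r_1=1$, and $\zeta_H=1$ when $H$ is abelian, so $\zeta_H-1$ measures how far $H$ is from being abelian. For the Heisenberg group of dimension $3$ the local zeta function is $(1-q_v^{-s})/(1-q_v^{1-s})$; see Example~\ref{ex:heis}.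

\subsection{The limit $q\to1$}\label{sub:limit}

The local zeta functions vary with $v$ in a controlled way, and the topological zeta function is what remains of them when $q_v$ is formally sent to $1$. Call $W\in\mathbf Q(X,Y)$ \emph{admissible} if
\begin{enumerate}
\item[(i)] $W$ is a Laurent polynomial divided by a product of factors $1-X^aY^b$ with $(a,b)\in\mathbf Z^2\setminus\{(0,0)\}$, and
\item[(ii)] when $W(q,q^{-s})$ is expanded as a Laurent series in $q-1$ with coefficients in $\mathbf Q(s)$, using $q^{a-bs}=\exp((a-bs)\log q)$, no negative power of $q-1$ occurs.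
\end{enumerate}
The constant term of the expansion is denoted by $\lfloor W\rfloor(s)\in\mathbf Q(s)$. Admissible functions form a ring and $W\mapsto\lfloor W\rfloor$ is a ring homomorphism. For every real $s$ with $bs\ne a$ for all factors in (i), the value $\lfloor W\rfloor(s)$ is the ordinary limit $\lim_{q\to1}W(q,q^{-s})$. All limits in this paper are computed from
\begin{equation}\label{eq:basic}
1-q^{a-bs}=(bs-a)(q-1)+O\bigl((q-1)^2\bigr).
\end{equation}

A \emph{Denef-type formula} for $\mathbf G$ consists of finitely many $k$-varieties $V_i$ (reduced separated schemes of finite type) and admissible functions $W_i$ such that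
\begin{equation}\label{eq:denef}
\zeta_{\mathbf G(\mathfrak O_v)}(s)=\sum_i\#\bar V_i(\mathbf F_{q_v})\,W_i(q_v,q_v^{-s})\qquad\text{for almost all }v,
\end{equation}
where $\bar V_i$ is the reduction at $v$ of a fixed model of $V_i$ over some $\mathfrak o_S$. Such formulas exist; one is constructed in Section~\ref{sec:formula}. Fix an embedding $\bar k\subset\mathbf C$ and write $\chi(V)$ for the Euler characteristic of $V(\mathbf C)$. The \emph{topological representation zeta function} of $\mathbf G$ is
\[
\zeta_{\mathbf G,\mathrm{top}}(s)=\sum_i\chi(V_i)\,\lfloor W_i\rfloor(s)\in\mathbf Q(s).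
\]
Replacing $\#\bar V(\mathbf F_q)$ by $\chi(V)$ is the correct way to set $q=1$ in a point count: for example $\#\mathbf P^n(\mathbf F_q)=1+q+\dots+q^n$ becomes $n+1$. The result depends only on $\mathbf G$ (Proposition~\ref{prop:indep}). For the Heisenberg group, \eqref{eq:basic} gives $s/(s-1)$.

\subsection{The invariant $\omega$ and the question}

It is known that $\zeta_{\mathbf G,\mathrm{top}}(s)$ has degree zero in $s$ and takes the value $1$ at $s=\infty$; this is also a byproduct of Section~\ref{sub:sinf}. The first invariant of $\mathbf G$ seen at infinity is therefore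
\[
\omega(\mathbf G)=s\bigl(\zeta_{\mathbf G,\mathrm{top}}(s)-1\bigr)\Big|_{s=\infty}\in\mathbf Q,
\qquad\text{so that}\qquad
\zeta_{\mathbf G,\mathrm{top}}(s)=1+\omega(\mathbf G)s^{-1}+O(s^{-2}).
\]
Writing $\zeta_{\mathbf G,\mathrm{top}}(s)=\prod_i(s-z_i)/\prod_i(s-p_i)$, one sees that $\omega(\mathbf G)$ is the sum of the poles minus the sum of the zeros. The following question comes from Rossmann's paper~\cite{Rossmann}.

\medskip
\noindent\textbf{Question.} \emph{Is $\omega(\mathbf G)>0$ for every non-abelian unipotent algebraic group $\mathbf G$ over a number field?}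
\medskip

One would guess that the answer is yes. Each local zeta function is a Dirichlet series with non-negative coefficients that starts with $1$ and is not constant, so it exceeds $1$ for large real $s$; if this inequality survived the limit $q\to1$, then $\omega$ would at least be non-negative. The Heisenberg group of dimension $2r+1$ has $\omega=1/r$, the invariant is additive in direct products (Lemma~\ref{lem:prod}), and the groups whose Lie algebras are $1,4,5,7_B$, $1,3,7_B$ and $1,2,3,5,7_C$ in Seeley's classification of $7$-dimensional nilpotent Lie algebras have $\omega=\frac73$. The weak point of the guess is that point counts are non-negative while Euler characteristics are not.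

\subsection{Results}\label{sub:results}

The answer to the question is no. The counterexamples come from matrices of linear forms. Let $M(y)$ be an $n\times n$ matrix whose entries are linear forms in $y=(y_1,\dots,y_m)$ with coefficients in $\mathfrak o$. Define a bilinear map $\beta\colon\mathbf A^n\times\mathbf A^n\to\mathbf A^m$ by $y\cdot\beta(a,b)=a^TM(y)\,b$; thus $\beta(e_i,e_j)$ is the coefficient vector of the entry $M_{ij}$. Let $\mathbf G_M$ be the group scheme $\mathbf A^n\times\mathbf A^n\times\mathbf A^m$ with
\[
(a,b,z)(a',b',z')=(a+a',\,b+b',\,z+z'+\beta(a,b')).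
\]
It is a central extension of vector groups, hence unipotent over $k$, and its commutators are
\begin{equation}\label{eq:comm}
[(a,b,z),(a',b',z')]=(0,0,\beta(a,b')-\beta(a',b)).
\end{equation}
If the vectors $\beta(e_i,e_j)$ span $k^m$, then $\mathbf G_M$ has class $2$ and its derived group $\{(0,0,z)\}$ has dimension $m$. For $m=1$ and $M=y_1I_r$ we obtain the Heisenberg group $\mathbf H_r$ of dimension $2r+1$. For $n\ge2$ let $\mathbf G_n=\mathbf G_{M_n}$, where $M_n$ is the $n\times n$ matrix
\[
M_n(y_1,y_2,y_3)=
\begin{pmatrix}
y_2-y_3&y_1&&\\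
&y_2-2y_3&\ddots&\\
&&\ddots&y_1\\
y_1&&&y_2-ny_3
\end{pmatrix}
\]
with diagonal entries $y_2-iy_3$, with $y_1$ in the positions $(i,i+1)$ for $1\le i<n$ and $(n,1)$, and with zeros elsewhere. The group $\mathbf G_n$ is defined over $\mathbf Z$, has class $2$, dimension $2n+3$ and a $3$-dimensional derived group.

\begin{theorem}\label{thm:A}
For every number field $k$ and every $n\ge2$,
\[
\zeta_{\mathbf G_n,\mathrm{top}}(s)=\frac{n(n-1)\,s(s-1)}{((n-1)s-2)(ns-3)},
\qquad
\omega(\mathbf G_n)=-\frac{n^2-6n+3}{n(n-1)}.
\]
In particular, the $15$-dimensional group $\mathbf G_6$ has $\zeta_{\mathbf G_6,\mathrm{top}}(s)=\dfrac{10s(s-1)}{(5s-2)(2s-1)}$ and $\omega(\mathbf G_6)=-\frac1{10}<0$. Moreover, $\omega(\mathbf G_n)<0$ for all $n\ge6$.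
\end{theorem}

\begin{theorem}\label{thm:B}
For every number field $k$, every $c\ge2$ and every $w\in\mathbf Q$ there is a unipotent group $\mathbf G$ over $k$ of nilpotency class $c$ with $\omega(\mathbf G)=w$.
\end{theorem}

The shape of the counterexample is explained by a general formula. Let $\mathfrak g$ be the Lie algebra of $\mathbf G$, let $\mathfrak g'=[\mathfrak g,\mathfrak g]$ and $m=\dim\mathfrak g'\ge1$. For $0\ne y\in(\mathfrak g')^*\otimes_k\bar k$ let $\rho(y)$ be half the rank of the alternating form $A_y(x,x')=y([x,x'])$ on $\mathfrak g\otimes_k\bar k$. Since brackets span $\mathfrak g'$, the form $A_y$ is nonzero and $\rho(y)\ge1$. In the projective space $\mathbf P((\mathfrak g')^*)\cong\mathbf P^{m-1}$ of lines in $(\mathfrak g')^*$ consider the \emph{rank strata}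
\[
R_r=\{[y]:\rho(y)=r\}\qquad(r\ge1).
\]
They are locally closed $k$-subvarieties, cut out by the vanishing and non-vanishing of minors.

\begin{theorem}\label{thm:C}
For every non-abelian unipotent group $\mathbf G$ over $k$,
\[
\omega(\mathbf G)=\sum_{r\ge1}\frac{\chi(R_r)}{r}.
\]
\end{theorem}

\begin{corollary}\label{cor:D}
Let $\mathbf G$ be a non-abelian unipotent group over $k$.
\begin{enumerate}
\item[(1)] If $\chi(R_r)\ge0$ for all $r$, then $\omega(\mathbf G)\ge m/\max\rho>0$.
\item[(2)] If $m\le2$, then $\omega(\mathbf G)\ge m/\max\rho>0$. This range is sharp: for every $m\ge3$ there is a group of class $2$ with $\dim\mathfrak g'=m$ and $\omega<0$.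
\item[(3)] If a torus acts on $\mathfrak g\otimes_k\bar k$ by automorphisms with $m$ pairwise distinct weights on $\mathfrak g'\otimes_k\bar k$, then $\omega(\mathbf G)=\sum_{i=1}^m1/\rho(f_i^*)>0$, where $f_1^*,\dots,f_m^*$ is a weight basis of $(\mathfrak g')^*\otimes_k\bar k$.
\end{enumerate}
\end{corollary}

Here is how Theorem~\ref{thm:C} leads to the groups $\mathbf G_n$. Put $\delta=\max\rho$. The strata partition $\mathbf P^{m-1}$, so $\sum_r\chi(R_r)=m$, and the formula can be rewritten as
\begin{equation}\label{eq:rewrite}
\omega(\mathbf G)=\frac m\delta+\sum_{r<\delta}\chi(R_r)\Bigl(\frac1r-\frac1\delta\Bigr).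
\end{equation}
A negative value thus requires a stratum of non-maximal rank with negative Euler characteristic. In $\mathbf P^1$ such strata are finite, so the first chance is a curve of large genus in $\mathbf P^2$. The Lie bracket of $\mathbf G_M$ is given by the right side of \eqref{eq:comm}, so $A_y$ has the blocks $M(y)$ and $-M(y)^T$ and $\rho(y)=\operatorname{rk}M(y)$. If $m=3$ and $C=\{\det M=0\}$ is a smooth curve of degree $n$ along which the rank drops by one, then \eqref{eq:rewrite} gives $\omega=\frac3n+\frac{\chi(C)}{n(n-1)}$. The gain $\frac1{n-1}-\frac1n$ is of order $n^{-2}$, but $\chi(C)=n(3-n)$ is of order $-n^2$, and this beats $3/n$ for large $n$. The matrix $M_n$ is an explicit instance over $\mathbf Z$.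

The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} in Sections~\ref{sec:class2}--\ref{sec:prod} use only elementary character theory and counting; they do not depend on Theorem~\ref{thm:C}, which is proved in Section~\ref{sec:formula} by the orbit method and resolution of singularities.

\section{From point counts to Euler characteristics}\label{sec:euler}

For a complex variety the Euler characteristic equals the Euler characteristic with compact supports. Hence $\chi$ is additive, $\chi(V)=\chi(V')+\chi(V\setminus V')$ for $V'\subset V$ closed, and multiplicative, $\chi(V\times V')=\chi(V)\chi(V')$. The next lemma says that one may set $q=1$ in any identity between point counts.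

\begin{lemma}\label{lem:spec}
Let $V_1,\dots,V_t$ be $k$-varieties and let $F_1,\dots,F_t\in\mathbf Q(X)$ be regular at $X=1$. If $\sum_iF_i(q_v)\,\#\bar V_i(\mathbf F_{q_v})=0$ for almost all $v$, then $\sum_iF_i(1)\chi(V_i)=0$.
\end{lemma}

\begin{proof}
Multiplying by a common denominator that does not vanish at $1$, we may assume that $F_i\in\mathbf Z[X]$. Fix a prime $\ell$ and let $H^j_i=H^j_c(V_i\times_k\bar k,\mathbf Q_\ell)$. We use three standard facts. First, there is a finite set $S$ of places such that the $H_i^j$ and the $\ell$-adic cyclotomic character $\theta$ are continuous representations of the Galois group $\Gamma$ of the maximal extension of $k$ unramified outside $S$, and such that for $v\notin S$ the space $H_i^j$ is identified with the corresponding cohomology of $\bar V_i$. Second, by the Grothendieck trace formula, a geometric Frobenius element $\phi_v\in\Gamma$ at $v\notin S$ satisfies $\sum_j(-1)^j\operatorname{tr}(\phi_v\,|\,H_i^j)=\#\bar V_i(\mathbf F_{q_v})$; also $\theta(\phi_v)^{-1}=q_v$. Third, $\sum_j(-1)^j\dim H_i^j=\chi(V_i)$ by the comparison theorem.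 The continuous function
\[
\Phi(g)=\sum_iF_i\bigl(\theta(g)^{-1}\bigr)\sum_j(-1)^j\operatorname{tr}(g\,|\,H_i^j)\qquad(g\in\Gamma)
\]
vanishes at all geometric Frobenius elements at almost all $v$, by hypothesis. These elements are dense in $\Gamma$ by Chebotarev's density theorem, so $0=\Phi(1)=\sum_iF_i(1)\chi(V_i)$.
\end{proof}

\begin{proposition}\label{prop:indep}
The function $\zeta_{\mathbf G,\mathrm{top}}(s)$ depends neither on the $\mathfrak o$-form of $\mathbf G$ nor on the Denef-type formula.
\end{proposition}

\begin{proof}
An isomorphism between the generic fibers of two forms involves finitely many denominators, so it extends over some $\mathfrak o_S$, and the two forms have the same local zeta functions for almost all $v$. Subtracting two Denef-type formulas, it remains to show that $\sum_i\#\bar V_i(\mathbf F_{q_v})W_i(q_v,q_v^{-s})=0$ for almost all $v$ implies $\sum_i\chi(V_i)\lfloor W_i\rfloor=0$. For each $v$ the hypothesis is an identity of rational functions in $q_v^{-s}$. Let $n$ be an integer with $bn\ne a$ for every factor $1-X^aY^b$ in the denominators; this excludes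 finitely many $n$. We may then put $s=n$. The function $F_i(X)=W_i(X,X^{-n})$ is regular at $1$ with value $\lfloor W_i\rfloor(n)$, and Lemma~\ref{lem:spec} gives $\sum_i\chi(V_i)\lfloor W_i\rfloor(n)=0$. A rational function with infinitely many zeros is zero.
\end{proof}

Condition (ii) of admissibility cannot be dropped: in the identity $\#\mathbf A^1(\mathbf F_q)\cdot\frac1{q-1}=1+\frac1{q-1}$ the recipe would give $0$ on the left and $1$ on the right.

\section{Groups defined by a matrix of linear forms}\label{sec:class2}

\subsection{Local notation and elementary divisors}\label{sub:eldiv}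

We fix a place $v$ and write $\mathfrak O=\mathfrak O_v$, $K=k_v$, $q=q_v$. Let $\mathfrak P=\pi\mathfrak O$ be the maximal ideal and $\operatorname{ord}$ the valuation with $\operatorname{ord}\pi=1$. Put $x^+=\max(x,0)$. A vector over $\mathfrak O$ or $\mathfrak O/\mathfrak P^N$ is \emph{primitive} if it is nonzero modulo $\mathfrak P$.

Let $L$ be a matrix over a discrete valuation ring with uniformizer $\pi$. Multiplying by invertible matrices on both sides brings $L$ to diagonal form with entries $\pi^{e_1},\pi^{e_2},\dots$, where $0\le e_1\le e_2\le\dots\le\infty$ and $\pi^\infty=0$. These are the \emph{elementary divisors} of $L$. We use the following facts.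
\begin{enumerate}
\item[(E1)] The sum $e_1+\dots+e_j$ is the least valuation of a $j\times j$ minor of $L$. The number of $i$ with $e_i=0$ is the rank of $L$ modulo $\pi$.
\item[(E2)] Over $\mathfrak O$, the group of column vectors $x$ with $Lx\equiv0\bmod\mathfrak P^N$ has index $q^{\sum_i(N-e_i)^+}$, and likewise for row vectors. The numbers $(N-e_i)^+$ depend only on $L$ modulo $\mathfrak P^N$.
\item[(E3)] If $L$ is alternating, the nonzero elementary divisors come in pairs: $e_{2j-1}=e_{2j}$.
\end{enumerate}

Fix a continuous character $\eta\colon K\to\mathbf C^\times$ that is trivial on $\mathfrak O$ but not on $\pi^{-1}\mathfrak O$. An $\mathfrak O$-submodule of $K$ on which $\eta$ is trivial is contained in $\mathfrak O$. The nontrivial continuous characters of $\mathfrak O^m$ are exactly the maps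
\begin{equation}\label{eq:chars}
\psi_{N,y}(z)=\eta(\pi^{-N}y\cdot z),\qquad N\ge1,\quad y\in(\mathfrak O/\mathfrak P^N)^m\text{ primitive},
\end{equation}
and the pair $(N,y)$ is determined by the character. We call $N$ the \emph{level}.

\subsection{The local zeta function of $\mathbf G_M$}

In class $2$ an irreducible representation is determined up to twist by its restriction to the derived group, and its dimension can be read off from the commutator pairing.

\begin{lemma}\label{lem:class2}
Let $H=\mathbf G_M(\mathfrak O)$ and assume that the vectors $\beta(e_i,e_j)$ span $\mathfrak O^m$. For $y\in\mathfrak O^m$ let $\pi^{e_1(y)},\dots,\pi^{e_n(y)}$ be the elementary divisors of $M(y)$. Then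
\[
\zeta_H(s)=1+\sum_{N\ge1}\ \sum_{\substack{y\in(\mathfrak O/\mathfrak P^N)^m\\ \text{primitive}}}q^{-s\sum_i(N-e_i(y))^+},
\]
where any lift of $y$ to $\mathfrak O^m$ may be used to compute the $e_i(y)$.
\end{lemma}

\begin{proof}
Let $Z=\{(0,0,z)\}\cong\mathfrak O^m$, a central subgroup with $H/Z$ abelian. By \eqref{eq:comm} the commutators lie in $Z$ and include all $\lambda\beta(e_i,e_j)$ with $\lambda\in\mathfrak O$, so the spanning hypothesis gives $[H,H]=Z$. An irreducible representation $\varrho$ acts on $Z$ through a character $\psi$. Linear characters of $H$ are trivial on $[H,H]=Z$, so $\psi$ is an invariant of the twist-isoclass of $\varrho$. This is the only use of the spanning hypothesis.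

\emph{The map from twist-isoclasses to characters of $Z$ is injective.} If $\varrho_1,\varrho_2$ have the same $\psi$, then $\varrho_1\otimes\varrho_2^*$ factors through the abelian group $H/Z$ and contains a linear character $\alpha$. Then $\operatorname{Hom}_H(\alpha\otimes\varrho_2,\varrho_1)\ne0$, and $\varrho_1\cong\alpha\otimes\varrho_2$ by Schur's lemma.

\emph{It is surjective.} A continuous character $\psi$ of $Z$ is trivial on some $\pi^N\mathfrak O^m$, so it is a character of the central subgroup $(\mathfrak O/\mathfrak P^N)^m$ of the finite group $\mathbf G_M(\mathfrak O/\mathfrak P^N)$. Any irreducible constituent of the induced representation lies above $\psi$.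

\emph{Dimension.} Let $\varrho$ lie above $\psi$ and put $R_\psi=\{h\in H:\psi([h,h'])=1\text{ for all }h'\in H\}$, an open subgroup. If $h\in R_\psi$, then $\varrho(h)$ commutes with $\varrho(H)$, hence is a scalar of absolute value $1$, and $|\operatorname{tr}\varrho(h)|=\dim\varrho$. If $h\notin R_\psi$, choose $h'$ with $\psi([h',h])\ne1$; from $h'hh'^{-1}=[h',h]h$ we get $\operatorname{tr}\varrho(h)=\psi([h',h])\operatorname{tr}\varrho(h)$, so $\operatorname{tr}\varrho(h)=0$. With respect to normalized Haar measure,
\[
1=\int_H|\operatorname{tr}\varrho|^2=(\dim\varrho)^2\,|H:R_\psi|^{-1}.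
\]
Therefore $\zeta_H(s)=\sum_\psi|H:R_\psi|^{-s/2}$. The trivial character contributes $1$. For $\psi=\psi_{N,y}$,
\[
\psi\bigl([(a,b,z),(a',b',z')]\bigr)=\eta\bigl(\pi^{-N}(a^TM(y)b'-a'^TM(y)b)\bigr).
\]
Taking $a'=0$ and then $b'=0$ shows that $(a,b,z)\in R_\psi$ if and only if $a^TM(y)\equiv0$ and $M(y)b\equiv0$ modulo $\mathfrak P^N$. By (E2), $|H:R_\psi|=q^{2\sum_i(N-e_i(y))^+}$.
\end{proof}

\begin{example}[Heisenberg groups]\label{ex:heis}
For $\mathbf H_r$ there are $q^N-q^{N-1}$ primitive $y$ of level $N$, and all $e_i(y)$ are $0$. Hence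
\[
\zeta_{\mathbf H_r(\mathfrak O)}(s)=1+\sum_{N\ge1}(q^N-q^{N-1})q^{-rNs}=1+\frac{(q-1)q^{-rs}}{1-q^{1-rs}}=\frac{1-q^{-rs}}{1-q^{1-rs}}.
\]
By \eqref{eq:basic}, $\zeta_{\mathbf H_r,\mathrm{top}}(s)=\frac{rs}{rs-1}=1+\frac1{rs-1}$ and $\omega(\mathbf H_r)=\frac1r$. The rank $r$ enters through the coefficient of $s$; the constant $-1$, which records the number of characters of each level, does not influence $\omega$.
\end{example}

\section{The groups $\mathbf G_n$ and a smooth plane curve}\label{sec:Gn}

\begin{proof}[Proof of Theorem~\ref{thm:A}]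
Write $M=M_n$ and let $v$ lie over a prime $p>n$, which excludes finitely many places. The vectors $\beta(e_1,e_2)=(1,0,0)$, $\beta(e_1,e_1)=(0,1,-1)$ and $\beta(e_2,e_2)=(0,1,-2)$ span $\mathfrak O^3$, so Lemma~\ref{lem:class2} applies. We must find the elementary divisors of $M(y)$ for primitive $y$ and count how often each type occurs.

\emph{The curve.} A permutation $\tau$ contributes to $\det M$ only if $\tau(i)\in\{i,i+1\}$ for all $i$, with indices modulo $n$. If $\tau(i)=i+1$ for one $i$, then $\tau(i+1)\ne i+1$, and so on around the cycle. So only the identity and one $n$-cycle contribute, and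
\[
D:=\det M=F(y_2,y_3)+(-1)^{n-1}y_1^n,\qquad F=\prod_{i=1}^n(y_2-iy_3).
\]
Let $C=\{D=0\}\subset\mathbf P^2$, with reduction $\bar C$ over $\mathbf F_q$. At a singular point of $C$ or $\bar C$ the equation $\partial D/\partial y_1=\pm ny_1^{n-1}=0$ forces $y_1=0$, because $p\nmid n$. Then $F$ and both its partial derivatives vanish at $(y_2:y_3)$, which is impossible because $1,\dots,n$ are distinct, also modulo $p$. So $C$ and $\bar C$ are smooth. The projection $C\to\mathbf P^1$, $y\mapsto(y_2:y_3)$, is defined everywhere since $D(1,0,0)\ne0$. It has one point over each of the $n$ zeros of $F$ and is an $n$-sheeted covering elsewhere. Hence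
\[
\chi(C)=n(2-n)+n=n(3-n),\qquad\chi(\mathbf P^2\setminus C)=3-\chi(C).
\]

\emph{Elementary divisors.} At every point of $\mathbf P^2(\mathbf F_q)$ the matrix $M$ has rank at least $n-1$. Indeed, $\partial D/\partial y_l=\operatorname{tr}\bigl(\operatorname{adj}(M)\,\partial M/\partial y_l\bigr)$, and at a point of rank at most $n-2$ the adjugate matrix vanishes, so the point would be a singular point of $\bar C$. By (E1), every primitive $y\in\mathfrak O^3$ has $e_1=\dots=e_{n-1}=0$ and $e_n=\operatorname{ord}D(y)$. Its summand at level $N$ is $q^{-s((n-1)N+(N-\operatorname{ord}D(y))^+)}$.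

\emph{Counting.} Let $\kappa=\#\bar C(\mathbf F_q)$ and $N\ge1$. Each nonzero $\bar y\in\mathbf F_q^3$ has $q^{3(N-1)}$ lifts modulo $\mathfrak P^N$. There are $(q-1)(q^2+q+1-\kappa)$ vectors $\bar y\neq0$ with $D(\bar y)\ne0$, and all their lifts have $\operatorname{ord}D=0$. Let $\bar y$ be one of the $(q-1)\kappa$ nonzero vectors with $D(\bar y)=0$. By smoothness $\partial D/\partial y_l(\bar y)\ne0$ for some $l$. If two lifts $y,y'$ of $\bar y$ differ only in the $l$-th coordinate, Taylor's formula shows that $D(y')-D(y)$ is a unit times $y'_l-y_l$. So when the other two coordinates are fixed modulo $\mathfrak P^N$, in one of $q^{2(N-1)}$ ways, the map $y_l\mapsto D(y)$ is an injection from a set of $q^{N-1}$ classes into $\mathfrak P/\mathfrak P^N$, hence a bijection. Among the lifts of $\bar y$, therefore,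
\[
q^{2(N-1)}(q^{N-j}-q^{N-j-1})=q^{3(N-1)}(q-1)q^{-j}
\]
have $\operatorname{ord}D=j$ for $1\le j<N$, and $q^{2(N-1)}=q^{3(N-1)}q^{1-N}$ have $\operatorname{ord}D\ge N$.

\emph{Summation.} Lemma~\ref{lem:class2} now gives $\zeta_{\mathbf G_n(\mathfrak O)}(s)=1+(q-1)q^{-3}\bigl[(q^2+q+1-\kappa)\Sigma_0+\kappa\Sigma_1\bigr]$, where
\[
\Sigma_0=\sum_{N\ge1}q^{3N-nNs},\qquad
\Sigma_1=\sum_{N\ge1}q^{3N}\Bigl(\sum_{j=1}^{N-1}(q-1)q^{-j}q^{-s(nN-j)}+q^{1-N}q^{-s(n-1)N}\Bigr).
\]
Put $U=q^{2-(n-1)s}$ and $V=q^{3-ns}$. Then $\Sigma_0=V/(1-V)$. In the double sum write $N=j+i$ with $i,j\ge1$; the term is $(q-1)U^jV^i$. The last term is $qU^N$. Thus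
\[
\Sigma_1=(q-1)\frac U{1-U}\,\frac V{1-V}+q\,\frac U{1-U}=\frac{U(q-V)}{(1-U)(1-V)}.
\]
Since $q^{-3}V=q^{-ns}$ and $q^{-3}U(q-V)=q^{-(n-1)s}(1-q^{2-ns})$, we obtain for all $v$ with $p>n$
\[
\zeta_{\mathbf G_n(\mathfrak O)}(s)=1+\#(\mathbf P^2\setminus\bar C)(\mathbf F_q)\,\frac{(q-1)q^{-ns}}{1-q^{3-ns}}
+\#\bar C(\mathbf F_q)\,\frac{(q-1)q^{-(n-1)s}(1-q^{2-ns})}{(1-q^{2-(n-1)s})(1-q^{3-ns})}.
\]

\emph{The limit.} By \eqref{eq:basic} both fractions are admissible, so this is a Denef-type formula, and with $\chi=\chi(C)=n(3-n)$
\[
\zeta_{\mathbf G_n,\mathrm{top}}(s)=1+\frac{3-\chi}{ns-3}+\chi\,\frac{ns-2}{((n-1)s-2)(ns-3)}.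
\]
Over the common denominator the numerator is the sum of
\[
((n-1)s-2)(ns-3)=n(n-1)s^2-(5n-3)s+6
\]
and
\[
(3-\chi)((n-1)s-2)+\chi(ns-2)=(3n-3+\chi)s-6,
\]
that is, $n(n-1)s^2+(\chi-2n)s=n(n-1)s(s-1)$. This is the stated formula. The sum of the poles minus the sum of the zeros is
\[
\omega(\mathbf G_n)=\frac2{n-1}+\frac3n-1=-\frac{n^2-6n+3}{n(n-1)}.
\]
For $n\ge2$ this is negative if and only if $n>3+\sqrt6$, that is, $n\ge6$. For $n=6$ it equals $-\frac3{30}$, and $\frac{30s(s-1)}{(5s-2)(6s-3)}=\frac{10s(s-1)}{(5s-2)(2s-1)}$.
\end{proof}

For $n=2,3,4,5,6$ the values of $\omega(\mathbf G_n)$ are $\frac52,\,1,\,\frac5{12},\,\frac1{10},\,-\frac1{10}$, and $\omega(\mathbf G_n)\to-1$ as $n\to\infty$. A negative $\chi(C)$, which occurs from $n=4$ on, is not enough by itself, since it has to outweigh the term $3/n$.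

\section{Direct products and the values of $\omega$}\label{sec:prod}

\begin{lemma}\label{lem:prod}
For non-abelian unipotent groups $\mathbf G,\mathbf G'$ over $k$ we have $\zeta_{\mathbf G\times\mathbf G',\mathrm{top}}=\zeta_{\mathbf G,\mathrm{top}}\,\zeta_{\mathbf G',\mathrm{top}}$ and $\omega(\mathbf G\times\mathbf G')=\omega(\mathbf G)+\omega(\mathbf G')$.
\end{lemma}

\begin{proof}
The continuous irreducible representations of a product $H\times H'$ of profinite groups are the external tensor products of irreducible representations $\varrho,\varrho'$ of the factors, the pair $(\varrho,\varrho')$ being unique up to isomorphism. The linear characters are the products of linear characters. So twist-equivalence is componentwise, dimensions multiply, and $\zeta_{H\times H'}=\zeta_H\zeta_{H'}$. The product of Denef-type formulas with data $(V_i,W_i)$ and $(V'_j,W'_j)$ is the Denef-type formula with data $(V_i\times V'_j,W_iW'_j)$. Since $\chi$ and $\lfloor\cdot\rfloor$ are multiplicative, the first claim follows. Comparing coefficients of $s^{-1}$ gives the second.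
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $w=a/b$ with $a\in\mathbf Z$ and $b\ge1$, and choose an integer $e\ge1$ with $t:=a+eb\ge1$. The group $\mathbf G_6^{10e}\times\mathbf H_b^t$ has class $2$, and by Theorem~\ref{thm:A}, Example~\ref{ex:heis} and Lemma~\ref{lem:prod} its invariant is $-e+t/b=w$. For $c\ge3$ let $\mathbf U$ be the group of upper unitriangular $(c+1)\times(c+1)$ matrices, which has class $c$, and let $\mathbf G'$ be a group of class $2$ with $\omega(\mathbf G')=w-\omega(\mathbf U)$. Then $\mathbf U\times\mathbf G'$ has class $c$ and invariant $w$.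
\end{proof}

\section{The formula for $\omega$}\label{sec:formula}

Two features of $\mathbf G_n$ made the computation easy: the class was $2$, and the rank dropped by one along a smooth curve. In general the orbit method replaces Lemma~\ref{lem:class2}, and a resolution of singularities makes the elementary divisors monomial. The local zeta function then becomes a sum over lattice points in cones. We first run the argument on a small group where no resolution is needed.

\subsection{A model computation}\label{sub:model}

Let $m=n=2$ and
\[
M(y)=\begin{pmatrix}y_1&y_2\\0&y_1\end{pmatrix}.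
\]
The entries span the linear forms, so Lemma~\ref{lem:class2} applies at every $v$. For primitive $y$ we have $e_1=0$ and $e_2=\operatorname{ord}\det M(y)=2\operatorname{ord}y_1$. The strata are $R_2=\{y_1\ne0\}\cong\mathbf A^1$ and the point $R_1=\{y_1=0\}$, so Theorem~\ref{thm:C} predicts $\omega=\frac12+1=\frac32$.

At level $N$, each primitive vector is uniquely a unit, in one of $q^N(1-q^{-1})$ ways, times a vector $(1,y_2)$ with $y_2\in\mathfrak O/\mathfrak P^N$ or $(y_1,1)$ with $y_1\in\mathfrak P/\mathfrak P^N$. There are $q^N$ vectors of the first kind. Of the second kind, $q^N(1-q^{-1})q^{-u}$ have $\operatorname{ord}y_1=u$ for $1\le u<N$, and the single class $y_1\equiv0$ can be counted as $1=\sum_{u\ge N}q^N(1-q^{-1})q^{-u}$. Hence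
\[
\zeta_{\mathbf G_M(\mathfrak O)}(s)=1+q\cdot\frac{q-1}{q^2}\sum_{N\ge1}q^{-(2s-2)N}+\frac{(q-1)^2}{q^2}\sum_{N,u\ge1}q^{-\lambda_s(N,u)},
\]
with $\lambda_s(N,u)=sN+s(N-2u)^+-2N+u$. The function $\lambda_s$ is linear on either side of the ray through $(2,1)$. Cut the quadrant along the rays through
\[
\gamma_0=(1,0),\quad\gamma_1=(2,1),\quad\gamma_2=(1,1),\quad\gamma_3=(0,1),
\]
at which $\lambda_s$ takes the values $2s-2$, $2s-3$, $s-1$, $1$. The ray through $\gamma_2$ is added so that each pair $\gamma_{i-1},\gamma_i$ is a basis of $\mathbf Z^2$. The lattice points strictly between two consecutive rays are then the $n_1\gamma_{i-1}+n_2\gamma_i$ with $n_1,n_2\ge1$, and the sum of $q^{-\lambda_s}$ over them is a product of two geometric series. Together with the factor $(q-1)^2$ it tends to $\lambda_s(\gamma_{i-1})^{-1}\lambda_s(\gamma_i)^{-1}$ as $q\to1$, by \eqref{eq:basic}. The lattice points on the rays through $\gamma_1$ and $\gamma_2$ give one geometric series each, which the factor $(q-1)^2$ kills. Therefore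
\[
\zeta_{\mathbf G_M,\mathrm{top}}(s)=1+\frac1{2s-2}+\frac1{(2s-2)(2s-3)}+\frac1{(2s-3)(s-1)}+\frac1{s-1}=\frac{2s}{2s-3},
\]
and $\omega=\frac32$. Of the three cones only the last, which borders the axis $N=0$, contributes to the coefficient of $s^{-1}$. On it $(N-2u)^+=0$: at such levels the second elementary divisor is invisible and $M(y)$ behaves like a matrix of rank $1$. The order of vanishing of $\det M$ shapes $\zeta_{\mathrm{top}}$ but not $\omega$. The general proof follows this pattern.

\subsection{The orbit method}\label{sub:orbit}

Let $c$ be the class of $\mathbf G$. Choose a basis $f_1,\dots,f_m$ of $\mathfrak g'$ and a basis $e_1,\dots,e_d$ of $\mathfrak g$ containing it. For almost all $v$ we have $p>c$, the lattice $\mathfrak g(\mathfrak O)=\bigoplus\mathfrak Oe_i$ is a Lie subring, the brackets $[e_i,e_j]$ span $\mathfrak g'(\mathfrak O)=\bigoplus\mathfrak Of_j$, and $G:=\mathbf G(\mathfrak O)=\exp\mathfrak g(\mathfrak O)$. The last statement means that $G$ is the set $\mathfrak g(\mathfrak O)$ with the product given by the Hausdorff series, a polynomial map with coefficients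 in $\mathfrak O$ because $p>c$. The element $\exp x$ acts on $\mathfrak g(\mathfrak O)$ by $e^{\operatorname{ad}x}=\sum_{i<c}(\operatorname{ad}x)^i/i!$. Dually, $G$ acts on the group $\widehat{\mathfrak a}$ of continuous characters of any ideal $\mathfrak a$ of $\mathfrak g(\mathfrak O)$.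

Kirillov's orbit method holds for almost all $v$ \cite{Howe,GS}: the continuous irreducible representations of $G$ correspond bijectively to the orbits $\Omega$ of $G$ on $\widehat{\mathfrak g(\mathfrak O)}$, and the representation $\varrho_\Omega$ has character
\begin{equation}\label{eq:kirillov}
\operatorname{tr}\varrho_\Omega(\exp x)=|\Omega|^{-1/2}\sum_{\varphi\in\Omega}\varphi(x).
\end{equation}
In particular $\dim\varrho_\Omega=|\Omega|^{1/2}$. Orbit sizes are indices of additive subgroups.

\begin{lemma}\label{lem:orbit}
Let $\mathfrak a$ be $\mathfrak g(\mathfrak O)$ or $\mathfrak g'(\mathfrak O)$, let $\psi\in\widehat{\mathfrak a}$ and $S=\{x\in\mathfrak g(\mathfrak O):\psi([x,\mathfrak a])=1\}$. The $G$-orbit of $\psi$ has $|\mathfrak g(\mathfrak O):S|$ elements.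
\end{lemma}

\begin{proof}
The element $\exp x$ fixes $\psi$ if and only if $\psi$ is trivial on $(e^{\operatorname{ad}x}-1)\mathfrak a$. Now $e^{\operatorname{ad}x}-1=\operatorname{ad}x\circ T$ with $T=\sum_{i\le c-2}(\operatorname{ad}x)^i/(i+1)!$. The denominators are prime to $p$ and $T$ is the identity plus a nilpotent endomorphism of $\mathfrak a$, so $T\mathfrak a=\mathfrak a$ and $(e^{\operatorname{ad}x}-1)\mathfrak a=[x,\mathfrak a]$. Thus the stabilizer is $\exp S$. To compare indices, note that reduction modulo $\mathfrak P^N$ is a homomorphism both for the Hausdorff product and for addition, with the same fibers $x+\pi^N\mathfrak g(\mathfrak O)$. The two normalized Haar measures give each fiber the mass $q^{-dN}$, so they coincide, and $|G:\exp S|=|\mathfrak g(\mathfrak O):S|$ is the inverse of the measure of $S$.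
\end{proof}

Linear characters of $G$ correspond to orbits $\{\alpha\}$ of size one, which by Lemma~\ref{lem:orbit} are the characters $\alpha$ of $\mathfrak g(\mathfrak O)$ trivial on $\mathfrak g'(\mathfrak O)$. By \eqref{eq:kirillov}, twisting $\varrho_\Omega$ by such a character replaces $\Omega$ by $\alpha\Omega$. The restriction map $\widehat{\mathfrak g(\mathfrak O)}\to\widehat{\mathfrak g'(\mathfrak O)}$ is surjective and $G$-equivariant, and its kernel consists of these $\alpha$. Hence twist-isoclasses correspond to $G$-orbits on $\widehat{\mathfrak g'(\mathfrak O)}$. By Lemma~\ref{lem:orbit} with $\mathfrak a=\mathfrak g(\mathfrak O)$, the class attached to the orbit of $\psi$ has dimension $|\mathfrak g(\mathfrak O):\operatorname{Rad}\psi|^{1/2}$, where $\operatorname{Rad}\psi=\{x:\psi([x,\mathfrak g(\mathfrak O)])=1\}$. To sum over characters instead of orbits we weight each $\psi$ by the inverse of its orbit size, given by Lemma~\ref{lem:orbit} with $\mathfrak a=\mathfrak g'(\mathfrak O)$. The result is the formula of Stasinski and Voll \cite[\S2]{SV}: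
\begin{equation}\label{eq:SV}
\zeta_G(s)=\sum_{\psi\in\widehat{\mathfrak g'(\mathfrak O)}}|\mathfrak g(\mathfrak O):\operatorname{Rad}\psi|^{-s/2}\;\bigl|\mathfrak g(\mathfrak O):\{x:\psi([x,\mathfrak g'(\mathfrak O)])=1\}\bigr|^{-1}.
\end{equation}
In class $2$ the second factor is $1$.

\subsection{An integral over projective space}

Use the coordinates $y_l=y(f_l)$ on $(\mathfrak g')^*$ and define matrices of linear forms in $y=(y_1,\dots,y_m)$ by
\[
A(y)_{ij}=y([e_i,e_j])\quad(d\times d),\qquad B(y)_{ij}=y([e_i,f_j])\quad(d\times m).
\]
Let $2\delta$ and $\varepsilon$ be their generic ranks; thus $\delta=\max\rho$. For primitive $y\in\mathfrak O^m$, the elementary divisors of $A(y)$ are, by (E3), $\pi^{a_1},\pi^{a_1},\dots,\pi^{a_\delta},\pi^{a_\delta}$ followed by zeros, and those of $B(y)$ are $\pi^{b_1},\dots,\pi^{b_\varepsilon}$ followed by zeros, with $a_1\le\dots\le a_\delta\le\infty$ and $b_1\le\dots\le b_\varepsilon\le\infty$. The exponents $a_j(y),b_j(y)$ do not change when $y$ is multiplied by a unit, so they are functions on $\mathbf P^{m-1}(\mathfrak O)$.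

For $\psi=\psi_{N,y}$ as in \eqref{eq:chars}, the two subgroups in \eqref{eq:SV} are defined by $x^TA(y)\equiv0$ and $x^TB(y)\equiv0$ modulo $\mathfrak P^N$. By (E2) the summand is $q^{-s\sum_j(N-a_j)^+-\sum_j(N-b_j)^+}$. The group $(\mathfrak O/\mathfrak P^N)^\times$, of order $q^N(1-q^{-1})$, acts freely on primitive vectors modulo $\mathfrak P^N$ with quotient $\mathbf P^{m-1}(\mathfrak O/\mathfrak P^N)$. Let $\mu$ be the measure on $\mathbf P^{m-1}(\mathfrak O)$ that gives every fiber of the reduction modulo $\mathfrak P^N$ the mass $q^{-N(m-1)}$; on each chart $\{y_l=1\}\cong\mathfrak O^{m-1}$ it is normalized Haar measure. The summand is constant on these fibers, so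
\begin{equation}\label{eq:integral}
\zeta_G(s)=1+(1-q^{-1})\sum_{N\ge1}q^{mN}\int_{\mathbf P^{m-1}(\mathfrak O)}q^{-s\sum_{j\le\delta}(N-a_j(y))^+-\sum_{j\le\varepsilon}(N-b_j(y))^+}\,d\mu(y).
\end{equation}

\subsection{Making the elementary divisors monomial}\label{sub:res}

By (E1), the $a_j$ and $b_j$ are differences of valuations of ideals of minors. To integrate we want these ideals to be generated locally by monomials in coordinates. Let $\mathcal I_j$ $(1\le j\le\delta)$ be the ideal sheaf on $\mathbf P^{m-1}_k$ generated, on each chart $\{y_l=1\}$, by the $2j\times2j$ minors of $A$, and let $\mathcal J_j$ $(1\le j\le\varepsilon)$ be the one generated by the $j\times j$ minors of $B$. All are nonzero by the definition of $\delta$ and $\varepsilon$. Moreover $\mathcal I_1=\mathcal O$: at every point some $A_{ij}$ is nonzero, and $A_{ij}^2$ is a $2\times2$ minor.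

Apply Hironaka's theorem to the product of all these ideals. There is a projective birational morphism $h\colon\mathcal Y\to\mathbf P^{m-1}_k$, with $\mathcal Y$ smooth, and a simple normal crossings divisor $\bigcup_iE_i$ with smooth $k$-irreducible components such that all $\mathcal I_j\mathcal O_{\mathcal Y}$ and $\mathcal J_j\mathcal O_{\mathcal Y}$ are invertible with divisors supported on $\bigcup_iE_i$, and such that the divisor of the Jacobian determinant of $h$ is $\sum_i(\nu_i-1)E_i$ with integers $\nu_i\ge1$. For a set $I$ of indices put $E_I^\circ=\bigcap_{i\in I}E_i\setminus\bigcup_{i\notin I}E_i$. These sets partition $\mathcal Y$.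

Over the discrete valuation ring $\mathcal O_{\mathcal Y,E_i}$ the matrix $A$ has rank $2\delta$ and paired elementary divisors with integer exponents $0\le a_{i1}\le\dots\le a_{i\delta}$. The matrix $B$ has rank $\varepsilon$ and integer exponents $0\le b_{i1}\le\dots\le b_{i\varepsilon}$. By (E1),
\begin{equation}\label{eq:ideals}
\mathcal I_j\mathcal O_{\mathcal Y}=\mathcal O\Bigl(-\sum_i2(a_{i1}+\dots+a_{ij})E_i\Bigr),\qquad
\mathcal J_j\mathcal O_{\mathcal Y}=\mathcal O\Bigl(-\sum_i(b_{i1}+\dots+b_{ij})E_i\Bigr),
\end{equation}
and $a_{i1}=0$ for all $i$ because $\mathcal I_1=\mathcal O$. The resolution is compatible with the rank strata. For a geometric point $x$ of $E_I^\circ$, the rank of $A(h(x))$ is at least $2j$ if and only if $\mathcal I_j\mathcal O_{\mathcal Y}$ is trivial at $x$, that is, if and only if $a_{i1}=\dots=a_{ij}=0$ for all $i\in I$. Since $a_{ij}$ increases weakly with $j$,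
\begin{equation}\label{eq:strata}
\rho(h(x))=\rho_I:=\#\{j:a_{ij}=0\text{ for all }i\in I\}\ge1,\qquad h^{-1}(R_r)=\bigsqcup_{\rho_I=r}E_I^\circ.
\end{equation}

For almost all $v$ these data have good reduction in the sense of Denef \cite[\S\S2--3]{Denef}. This means that $\mathcal Y$, $h$, the $E_i$ and the identities above extend over $\mathfrak O$, so that \eqref{eq:strata} holds for the reductions as well, and that for each $\bar x\in\bar E_I^\circ(\mathbf F_q)$ the residue disk $\{x\in\mathcal Y(\mathfrak O):x\equiv\bar x\}$ has coordinates $z\in(\pi\mathfrak O)^{m-1}$ in which $E_i=\{z_i=0\}$ for $i\in I$, the ideals \eqref{eq:ideals} are generated by the corresponding monomials in the $z_i$ $(i\in I)$, and the Jacobian determinant of $h$ is a unit times $\prod_{i\in I}z_i^{\nu_i-1}$. Two consequences follow for a point $x$ of the disk with $u_i=\operatorname{ord}z_i(x)$.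

First, the $2j\times2j$ minors of $A(h(x))$ generate an ideal of valuation $\sum_{i\in I}2(a_{i1}+\dots+a_{ij})u_i$, which is $2(a_1+\dots+a_j)$ by (E1). Taking differences, and arguing in the same way with the $j\times j$ minors of $B$, we find that $a_j(h(x))$ and $b_j(h(x))$ equal
\[
a_j(u):=\sum_{i\in I}a_{ij}u_i,\qquad b_j(u):=\sum_{i\in I}b_{ij}u_i .
\]
Second, since $\mathcal Y$ is projective and $h$ is birational, $h\colon\mathcal Y(\mathfrak O)\to\mathbf P^{m-1}(\mathfrak O)$ is a bijection outside sets of measure zero, and $\mu$ pulls back to $\prod_{i\in I}|z_i|^{\nu_i-1}|dz|$ on the disk. For $u\in\mathbf Z_{>0}^I$ the part of the disk with $\operatorname{ord}z_i=u_i$ $(i\in I)$ therefore has mass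
\begin{equation}\label{eq:mass}
q^{-(m-1-|I|)}\prod_{i\in I}(1-q^{-1})q^{-u_i}q^{-(\nu_i-1)u_i}=q^{-(m-1)}(q-1)^{|I|}q^{-\sum_{i\in I}\nu_iu_i}.
\end{equation}
Inserting this into \eqref{eq:integral} gives, for almost all $v$,
\begin{equation}\label{eq:lattice}
\zeta_G(s)=1+\sum_I\#\bar E_I^\circ(\mathbf F_q)\;q^{-m}(q-1)^{1+|I|}\sum_{(N,u)\in\mathbf Z_{>0}^{1+|I|}}q^{-\lambda_s(N,u)},
\end{equation}
where $\lambda_s$, which depends on $I$ but not on $v$, is the piecewise linear function
\[
\lambda_s(N,u)=s\sum_{j\le\delta}(N-a_j(u))^+-mN+\sum_{j\le\varepsilon}(N-b_j(u))^++\sum_{i\in I}\nu_iu_i .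
\]
Because $a_1(u)=0$, for real $s\ge0$ and $(N,u)\in\mathbf R_{\ge0}^{1+|I|}$ we have
\begin{equation}\label{eq:lower}
\lambda_s(N,u)\ge(s-m)N+\sum_{i\in I}\nu_iu_i .
\end{equation}
This bound, which comes from the fact that brackets span $\mathfrak g'$, controls both of the limits that follow.

\subsection{The limit $q\to1$}

Fix $I$. The rational hyperplanes $N=a_j(u)$ and $N=b_j(u)$ cut the orthant $\mathbf R_{\ge0}^{1+|I|}$ into a fan of rational polyhedral cones on each of which $\lambda_s$ is linear. Every such fan has a refinement into \emph{unimodular} cones, that is, cones generated by part of a basis of $\mathbf Z^{1+|I|}$; this is resolution of singularities for toric varieties. The open orthant is the disjoint union of the relative interiors of the cones $\sigma$ not contained in its boundary. If $\sigma$ has generators $\gamma_1,\dots,\gamma_e$, the lattice points of its relative interior are the $\sum_in_i\gamma_i$ with integers $n_i\ge1$, and they contribute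
\[
\prod_{i=1}^e\frac{q^{-\lambda_s(\gamma_i)}}{1-q^{-\lambda_s(\gamma_i)}}
\]
to the inner sum of \eqref{eq:lattice}. Each $\lambda_s(\gamma_i)$ is an affine function of $s$ with integer coefficients, and it is positive for $s>m$ by \eqref{eq:lower}; in particular it is not identically zero. Since $e\le1+|I|$, the product times $q^{-m}(q-1)^{1+|I|}$ is admissible by \eqref{eq:basic}. Thus \eqref{eq:lattice} is a Denef-type formula. The limit as $q\to1$ is $0$ if $e<1+|I|$. If $e=1+|I|$ it is $\prod_i\lambda_s(\gamma_i)^{-1}$, which for real $s>m$ equals $\int_\sigma e^{-\lambda_s}$, by the linear change of variables of determinant $\pm1$ that sends the standard basis to the $\gamma_i$. The full-dimensional cones fill the orthant up to measure zero, so for real $s>m$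
\begin{equation}\label{eq:top}
\zeta_{\mathbf G,\mathrm{top}}(s)=1+\sum_I\chi(E_I^\circ)\int_{\mathbf R_{>0}^{1+|I|}}e^{-\lambda_s(N,u)}\,dN\,du .
\end{equation}
The advantage of the integral is that the choice of cones has disappeared.

\subsection{The limit $s\to\infty$}\label{sub:sinf}

For large $s$ the integrand in \eqref{eq:top} is concentrated where $N$ is of order $1/s$, near the face $N=0$, as in the model computation. Substitute $N=t/s$:
\[
s\int e^{-\lambda_s}\,dN\,du=\int\exp\Bigl(\frac{mt}s-\sum_j\bigl(t-s\,a_j(u)\bigr)^+-\sum_j\Bigl(\frac ts-b_j(u)\Bigr)^+-\sum_{i\in I}\nu_iu_i\Bigr)dt\,du .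
\]
For $s\ge2m$ the integrand is at most $e^{-t/2-\sum\nu_iu_i}$ by \eqref{eq:lower}, and this is integrable. Fix $t>0$ and $u$ with all $u_i>0$, and let $s\to\infty$. The terms $mt/s$ and $(t/s-b_j(u))^+\le t/s$ tend to $0$; so the matrix $B$, which measures orbit sizes and carries no factor $s$, drops out. For exactly $\rho_I$ indices $j$ the form $a_j$ is identically zero and $(t-sa_j(u))^+=t$. For the others $a_j(u)>0$ and the term vanishes for large $s$. The integrand converges to $e^{-\rho_It-\sum\nu_iu_i}$, and dominated convergence shows that $s(\zeta_{\mathbf G,\mathrm{top}}(s)-1)$ has a finite limit. Hence $\zeta_{\mathbf G,\mathrm{top}}(\infty)=1$ and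
\begin{equation}\label{eq:omegares}
\omega(\mathbf G)=\sum_I\frac{\chi(E_I^\circ)}{\rho_I\prod_{i\in I}\nu_i}.
\end{equation}

\subsection{Removing the resolution}

It remains to express \eqref{eq:omegares} through the strata $R_r$ alone. The fibers of $h$ are not under control, so we do not compare Euler characteristics directly. We compute one $p$-adic volume in two ways and set $q=1$.

\begin{lemma}\label{lem:remove}
For every $r\ge1$, $\displaystyle\ \sum_{I:\,\rho_I=r}\chi(E_I^\circ)\prod_{i\in I}\nu_i^{-1}=\chi(R_r)$.
\end{lemma}

\begin{proof}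
Let $v$ be a place of good reduction. The set of $y\in\mathbf P^{m-1}(\mathfrak O)$ whose reduction lies in $\bar R_r$ has measure $q^{-(m-1)}\#\bar R_r(\mathbf F_q)$. Since $h$ commutes with reduction, \eqref{eq:strata} shows that its preimage in $\mathcal Y(\mathfrak O)$ is the union of the residue disks of the points of $\bar E_I^\circ(\mathbf F_q)$ with $\rho_I=r$. Summing \eqref{eq:mass} over $u\in\mathbf Z_{>0}^I$, such a disk has mass $q^{-(m-1)}\prod_{i\in I}\frac{q-1}{q^{\nu_i}-1}$. Hence
\[
\#\bar R_r(\mathbf F_q)=\sum_{\rho_I=r}\#\bar E_I^\circ(\mathbf F_q)\prod_{i\in I}\frac{q-1}{q^{\nu_i}-1}\qquad\text{for almost all }v.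
\]
The function $\frac{X-1}{X^\nu-1}=(1+X+\dots+X^{\nu-1})^{-1}$ is regular at $1$ with value $1/\nu$. Lemma~\ref{lem:spec} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Group the terms of \eqref{eq:omegares} according to $r=\rho_I$ and apply Lemma~\ref{lem:remove}.
\end{proof}

\section{When $\omega$ is positive}\label{sec:positive}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
(1) In \eqref{eq:rewrite} every term with $r<\delta$ is non-negative, so $\omega(\mathbf G)\ge m/\delta>0$. The sign of $\chi(R_\delta)$ plays no role.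

(2) For $m=1$ the space $\mathbf P^0$ is a point and $\omega(\mathbf G)=1/\delta$. For $m=2$ the stratum $R_\delta$ is a nonempty open subset of $\mathbf P^1$, so each $R_r$ with $r<\delta$ is finite, $\chi(R_r)=\#R_r(\mathbf C)\ge0$, and \eqref{eq:rewrite} gives $\omega(\mathbf G)\ge2/\delta$. For sharpness let $m=3+j$ with $j\ge0$ and choose an integer $r\ge1$ with $r>10j$. The group $\mathbf G_6\times\mathbf H_r^{\,j}$ has class $2$ and $\dim\mathfrak g'=m$, and $\omega=-\frac1{10}+\frac jr<0$ by Lemma~\ref{lem:prod}.

(3) Extend scalars to $\mathbf C$ and let $T$ be the torus. It acts on $(\mathfrak g')^*$ by $(\tau y)(z)=y(\tau^{-1}z)$. Since $T$ acts by automorphisms, $A_{\tau y}(x,x')=A_y(\tau^{-1}x,\tau^{-1}x')$, so $\rho$ is $T$-invariant and $T$ preserves each $R_r$. A fixed point of $T$ in $\mathbf P((\mathfrak g')^*)$ is a line spanned by a weight vector. As the $m$ weights are pairwise distinct, the fixed points are exactly $[f_1^*],\dots,[f_m^*]$; without this hypothesis the fixed locus would contain projective spaces of positive dimension, on which $\rho$ could vary. For an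 algebraic action of a torus on a variety $V$ one has $\chi(V)=\chi(V^T)$ \cite{BB}. Hence $\chi(R_r)=\#\{i:\rho(f_i^*)=r\}$, and Theorem~\ref{thm:C} gives the formula.
\end{proof}

\begin{example}
Let $\mathbf U$ be the group of upper unitriangular $(c+1)\times(c+1)$ matrices, $c\ge2$. Its Lie algebra has the basis of matrix units $e_{ij}$ $(i<j)$, and $\mathfrak g'$ is spanned by the $e_{ij}$ with $j-i\ge2$. The diagonal torus acts by conjugation with the pairwise distinct weights $\tau_i\tau_j^{-1}$. The form attached to $e_{ij}^*$ pairs $e_{il}$ with $e_{lj}$ for $i<l<j$ and vanishes on all other pairs of basis vectors, so $\rho(e_{ij}^*)=j-i-1$. There are $c-r$ pairs with $j-i-1=r$, and Corollary~\ref{cor:D}(3) gives $\omega(\mathbf U)=\sum_{r=1}^{c-1}\frac{c-r}r$. For $c=2$ this is $\omega(\mathbf H_1)=1$.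
\end{example}

\begin{thebibliography}{9}

\bibitem{BB}
Bia{\l}ynicki-Birula, Ann. of Math. \textbf{98} (1973).

\bibitem{Denef}
Denef, Amer. J. Math. \textbf{109} (1987).

\bibitem{GS}
Gonz\'alez-S\'anchez, Comm. Algebra \textbf{37} (2009).

\bibitem{Howe}
Howe, Pacific J. Math. \textbf{73} (1977).

\bibitem{Rossmann}
Tobias Rossmann, \emph{Topological representation zeta functions of unipotent groups}, arXiv:1503.01942 (2015).

\bibitem{SV}
Stasinski and Voll, Amer. J. Math. \textbf{136} (2014).

\end{thebibliography}
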